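\title{An efficient approximation scheme for the minimum volume bounding box problem}

\begin{abstract}
Given finitely many axis-parallel boxes in $\mathbb R^d$, we want to pack them by translations into an axis-parallel box of smallest volume. For $d=3$ the existence of a polynomial-time approximation scheme was stated as open by Kar, Khan and Rau. We show that the problem has an efficient polynomial-time approximation scheme in every fixed dimension, with or without rotations, and that without rotations it has no fully polynomial scheme for $d\ge2$ unless $\mathrm P=\mathrm{NP}$. The main step replaces an optimal packing by a pattern of constant complexity. After a slight stretch, the long sides of all items are aligned with a coarse grid; one then samples a constant number of random coordinates on each axis and gives each cell of a fine grid to the item that covers its sample point. Disjointness survives exactly and volumes survive approximately.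
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix an integer $d\ge1$ and write $[m]=\{1,\dots,m\}$. An \emph{item} $i$ is a $d$-dimensional box given by its sides $\ell_1(i),\dots,\ell_d(i)$, which are positive rationals; its volume is $\mathrm{vol}(i)=\prod_s\ell_s(i)$. A \emph{packing} of $n$ items into the box $\prod_s[0,\beta_s]$ assigns to each item a corner $x(i)\in\mathbb R^d$ such that the sets $\prod_s[x_s(i),x_s(i)+\ell_s(i)]$ lie in the box and have pairwise disjoint interiors. Items are translated and not rotated. In the \emph{minimum volume bounding box} problem the sides $\beta_1,\dots,\beta_d$ are ours to choose, and we want a packing into a box of smallest volume $\beta_1\cdots\beta_d$. The smallest volume is denoted by $\mathrm{OPT}$ (it is attained, see Lemma~\ref{lem:opt}). The case $d=3$ is called 3D-MVBB.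

Let $|I|$ be the bit length of the input. A \emph{polynomial-time approximation scheme} (PTAS) is a family of algorithms that, for each fixed $\varepsilon>0$, runs in time polynomial in $|I|$ and returns a packing into a box of volume at most $(1+\varepsilon)\mathrm{OPT}$. It is \emph{efficient} (an EPTAS) if the running time is $f(\varepsilon)\cdot\mathrm{poly}(|I|)$ with a polynomial that does not depend on $\varepsilon$, and \emph{fully polynomial} (an FPTAS) if the running time is polynomial in $|I|$ and $1/\varepsilon$.

Let $\ell_s^{\max}=\max_i\ell_s(i)$. Two approximation results for 3D-MVBB are stated in \cite{KKR}: for every constant $\varepsilon>0$ there is a polynomial-time $(3+\varepsilon)$-approximation, and there is an asymptotic scheme, that is, a polynomial-time algorithm that returns a box of volume at most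
\begin{equation}\label{eq:aptas}
(1+\varepsilon)\mathrm{OPT}+O_\varepsilon(1)\,\ell_1^{\max}\ell_2^{\max}\ell_3^{\max}.
\end{equation}
Kar, Khan and Rau \cite{KKR} write that ``the existence of a PTAS (or hardness) for 3D-MVBB is still open.'' We show that a PTAS exists.

\begin{theorem}\label{thm:main}
For every fixed $d$ and every $\varepsilon>0$ there is an algorithm with running time $f(d,\varepsilon)\cdot\mathrm{poly}_d(|I|)$ that returns a packing into a box of volume at most $(1+\varepsilon)\mathrm{OPT}$. In particular, 3D-MVBB has a PTAS, and even an EPTAS. Hence, if $\mathrm P\ne\mathrm{NP}$, then for no constant $\varepsilon>0$ is it NP-hard to approximate 3D-MVBB within a factor $1+\varepsilon$.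
\end{theorem}

An \emph{orientation} is a permutation $o$ of $[d]$; in orientation $o$ item $i$ has sides $\ell_{o(1)}(i),\dots,\ell_{o(d)}(i)$.

\begin{theorem}\label{thm:rot}
The statement of Theorem~\ref{thm:main} also holds if each item $i$ comes with an arbitrary nonempty set $O_i$ of allowed orientations and may be packed in any of them.
\end{theorem}

\begin{theorem}\label{thm:hard}
For $d\ge2$ the problem without rotations has no FPTAS unless $\mathrm P=\mathrm{NP}$.
\end{theorem}

For $d=1$ the optimum is the sum of the lengths, so the condition $d\ge2$ is needed. The core of Theorem~\ref{thm:main} is a statement about a prescribed box, with no additive term.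

\begin{theorem}\label{thm:aug}
Fix $d$ and $\varepsilon>0$. If a set of items can be packed into a given $d$-dimensional box, then one can pack it, in time $f(d,\varepsilon)\cdot\mathrm{poly}(|I|)$, into that box with every side multiplied by $1+\varepsilon$.
\end{theorem}

To see which instances matter, note that every feasible box has $\beta_s\ge\ell_s^{\max}$, so $\mathrm{OPT}\ge\prod_s\ell_s^{\max}$. The additive term in \eqref{eq:aptas} is harmless when $\mathrm{OPT}$ is much larger than this product. In the remaining case the ratios $\beta_s/\ell_s^{\max}$ of an optimal box are at least $1$ and have a bounded product, so each of them is bounded: along every axis some item is about as long as the box. Two extreme kinds of items are easy even then. Items that are comparable to the box in every direction are boundedly many, by volume, and their relative positions can be enumerated. Items that are tiny in every direction can be packed in shelves with little waste (Lemma~\ref{lem:shelf}). The difficulty lies with needles and plates, which are long in some directions and thin in others. There can be arbitrarily many of them, and needles pointing in different directions can pass between each other in patterns as fine as their thickness. A box that is tight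 in every direction, filled with an intricate pattern, suggests hardness, and indeed deciding whether items fit into a given box exactly is hard (Section~\ref{sec:hard}). On the other side, the objective is forgiving: multiplying all $d$ sides by $1+\varepsilon$ costs only a factor $(1+\varepsilon)^d$. The proof shows that this small amount of room in every direction is enough to replace any pattern by one of bounded complexity.

Section~\ref{sec:example} shows the main idea on three families of needles. Section~\ref{sec:reduction} reduces Theorems~\ref{thm:main} and~\ref{thm:aug} to a statement about the unit cube, which Sections~\ref{sec:shelf}--\ref{sec:fill} prove. The proof is written for general $d$; the reader may put $d=3$ throughout.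

\section{Three families of needles}\label{sec:example}

Let $d=3$, let $h$ be a large integer and $w=1/(2h)$. Cut each axis of the unit cube into $2h$ intervals of length $w$ and color them alternately $0$ and $1$. Place an $x$-needle of size $1\times w\times w$ over every pair of a $y$-interval of color $0$ and a $z$-interval of color $1$. Cyclically, place a $y$-needle $w\times1\times w$ over every $z$-interval of color $0$ and $x$-interval of color $1$, and a $z$-needle $w\times w\times1$ over every $x$-interval of color $0$ and $y$-interval of color $1$. This is a packing: an interior point of an $x$-needle has a $z$-coordinate of color $1$, an interior point of a $y$-needle has a $z$-coordinate of color $0$, and the other two pairs follow by the cyclic symmetry. Each family has $h^2$ needles, whose cross-sections have total area $h^2w^2=\frac14$.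

An algorithm cannot enumerate packings at scale $w$. It can enumerate patterns at a scale $1/N$ that does not depend on the instance. Let $N$ divide $h$, cut the cube into $N^3$ cells indexed by $p\in[N]^3$, and call a row of $N$ cells parallel to the $x$-axis an \emph{$x$-tube}; define $y$- and $z$-tubes in the same way. There are $2^{3N^2}$ sets of tubes, whatever $h$ is. We want pairwise disjoint tubes such that the tubes of each direction have total cross-section close to $\frac14$.

Rounding the given packing to the grid fails. Each grid interval has length $1/N=(h/N)\cdot2w$ and contains both colors, so every $x$-tube meets some $x$-needle and no $x$-tube is covered by $x$-needles. Keeping the tubes that are covered keeps nothing; keeping the tubes that are met keeps all tubes in all three directions, and these intersect.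

Instead, choose on each axis $s$ and in each grid interval $p\in[N]$ a point $u_{s,p}$, uniformly and independently. The cell $p$ has the \emph{sample point} $u_p=(u_{1,p_1},u_{2,p_2},u_{3,p_3})$. Keep the $x$-tube with index $(p_2,p_3)$ if $(u_{2,p_2},u_{3,p_3})$ lies in the interior of the cross-section of an $x$-needle, and proceed cyclically for the other directions. Three things happen.

\emph{The tubes are disjoint, for every outcome.} If a cell $p$ lay in a kept $x$-tube and in a kept $y$-tube, then $u_p$ would be an interior point of an $x$-needle and of a $y$-needle. Here it matters that the sample points form a product set: all cells of an $x$-tube share the coordinates $u_{2,p_2},u_{3,p_3}$, so they all see the same needle.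

\emph{The cross-sections are nearly right.} The colors of the $u_{s,p}$ are independent fair coins. If $\alpha_s$ is the fraction of points of color $1$ on axis $s$, the kept $x$-tubes have total cross-section $(1-\alpha_2)\alpha_3$. Since $\alpha_s$ has mean $\frac12$ and variance $\frac1{4N}$, we have $\mathbb E|\alpha_s-\frac12|\le\frac1{2\sqrt N}$, and the identity
\[
(1-\alpha_2)\alpha_3-\tfrac14=(\tfrac12-\alpha_2)\alpha_3+\tfrac12(\alpha_3-\tfrac12)
\]
shows that the expected deviation from $\frac14$ is at most $\frac{3}{4\sqrt N}$. Some outcome therefore has total deviation at most $\frac9{4\sqrt N}$ over the three families. Figure~\ref{fig:tubes} shows an outcome with $N=2$ and no deviation. Independence along each axis is needed: if all points sat at the same offset in their intervals, even a random one, each axis would show a single color, each $\alpha_s$ would be $0$ or $1$, and at most one family would receive tubes, since $x$-tubes need $\alpha_3=1$ while $y$-tubes need $\alpha_3=0$, and cyclically.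

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!20] (1,0) rectangle (2,2);
\fill[gray!60] (0,1) rectangle (1,2);
\draw (0,0) grid (2,2);
\node at (1.5,0.5) {$y$}; \node at (1.5,1.5) {$y$}; \node at (0.5,1.5) {$z$};
\node at (1,2.35) {$p_3=1$};
\node at (1,-0.3) {$p_1\rightarrow$}; \node at (-0.5,1) {$p_2\uparrow$};
\fill[gray!40] (4,0) rectangle (6,1);
\fill[gray!60] (4,1) rectangle (5,2);
\draw (4,0) grid (6,2);
\node at (4.5,0.5) {$x$}; \node at (5.5,0.5) {$x$}; \node at (4.5,1.5) {$z$};
\node at (5,2.35) {$p_3=2$};
\node at (5,-0.3) {$p_1\rightarrow$}; \node at (3.5,1) {$p_2\uparrow$};
\end{tikzpicture}
\caption{The two horizontal layers of a $2\times2\times2$ grid of cells in the unit cube, containing three disjoint tubes parallel to the $x$-, $y$- and $z$-axis, each of cross-section $\frac12\times\frac12$. This is the pattern obtained from the needle packing when, on every axis, the first sample point has color $0$ and the second has color $1$.}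
\label{fig:tubes}
\end{figure}

\emph{What does not fit costs little.} A tube holds $(2h/N)^2$ needles and is filled exactly. If $x$-needles of total cross-section $\rho$ are left over, lay them side by side on top of the cube, $2h$ in each layer of height $w$; this raises the box by at most $\rho+w$. Leftover $y$-needles go beyond the face $x=1$ and leftover $z$-needles beyond the face $y=1$.

In this example one could sort the intervals by color by hand. Sampling achieves the same without using any structure of the packing, and it is needed only to prove that a good pattern exists; the algorithm finds one by enumeration and is deterministic. A general instance differs from the example in four ways. Long sides neither span the box nor start at grid points; we align them with a coarse grid. Short sides vary and do not divide the width of a tube; we fill tubes in shelves. Some sides are neither long nor short; we choose the scales so that such items have little volume. Leftover items have arbitrary shapes; we need a general way to put them into thin slabs.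

\section{Reduction to the unit cube}\label{sec:reduction}

Two boxes have disjoint interiors exactly when, in some coordinate, their open intervals are disjoint, that is, when $x_s(i)+\ell_s(i)\le x_s(j)$ or $x_s(j)+\ell_s(j)\le x_s(i)$ for some $s$. This makes the search for an optimal box a finite problem.

\begin{lemma}\label{lem:opt}
The optimum is attained by a packing in which every coordinate $x_s(i)$ and every side $\beta_s^*$ of the box is a sum of $s$-th sides of distinct items. In particular $\ell_s^{\max}\le\beta_s^*\le n\ell_s^{\max}$, and if all item sides are integers then all coordinates and box sides are integers.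
\end{lemma}

\begin{proof}
Take any packing $x$ into a box with sides $\beta_s$. For each pair of items choose one separating coordinate $s$ and record an arc $i\to j$ in a directed graph $G_s$ on the items, where $x_s(i)+\ell_s(i)\le x_s(j)$. Since $x_s$ increases strictly along arcs, $G_s$ is acyclic. Let $x_s'(j)$ be the maximum, over directed paths in $G_s$ ending at $j$, of the sum of $\ell_s$ over the vertices of the path other than $j$, and let $\beta_s'=\max_j(x_s'(j)+\ell_s(j))$. An arc $i\to j$ extends any path ending at $i$, so $x_s'(i)+\ell_s(i)\le x_s'(j)$; thus every pair is still separated and $x'$ is a packing into the box with sides $\beta_s'$. Adding the inequalities along a path gives $x_s'(j)\le x_s(j)$, hence $\beta_s'\le\beta_s$. The packing $x'$ depends only on $(G_1,\dots,G_d)$, for which there are finitely many possibilities, and the best of them is optimal.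
\end{proof}

Dividing all $s$-th coordinates by a positive number maps packings to packings, so a prescribed box can be turned into the unit cube. Put
\[
A_d=4(4d)^{d-1},\qquad C=1+4A_d .
\]

\begin{proposition}\label{prop:cube}
Let $\varepsilon=1/E$ with an integer $E\ge2$. There is an algorithm with running time $f(d,\varepsilon)\cdot\mathrm{poly}(|I|)$ that, given items with all sides at most $1$ and total volume at most $1$, either returns a packing into $[0,1+C\varepsilon]^d$ or reports failure. It does not fail if the items can be packed into $[0,1]^d$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:aug} from Proposition~\ref{prop:cube}]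
Normalize the given box to $[0,1]^d$. As the items fit into it, their sides and their total volume are at most $1$. Apply the proposition with an integer $E\ge\max\{2,C/\varepsilon\}$, where $\varepsilon$ is the accuracy in the theorem, and undo the normalization.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:cube}]
Let $\varepsilon'$ be the desired accuracy; we may assume $\varepsilon'\le1$. Choose $\varepsilon=1/E\le\varepsilon'/(2d(1+2C))$. We do not know the optimal box, but Lemma~\ref{lem:opt} confines each side to a range of ratio $n$, and we can afford to know it only up to a factor $1+\varepsilon$. For each $s$ try all values $\beta_s=\ell_s^{\max}(1+\varepsilon)^j$ with $0\le j\le\lceil\log_{1+\varepsilon}n\rceil$. For each choice of $(\beta_1,\dots,\beta_d)$ divide the $s$-th sides by $\beta_s$, which makes all sides at most $1$; skip the choice if the normalized total volume exceeds $1$, and otherwise run the algorithm of Proposition~\ref{prop:cube}. A success yields a packing of the original items into a box with sides $(1+C\varepsilon)\beta_s$. Return the smallest such box.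

For each $s$, the least $j$ with $\ell_s^{\max}(1+\varepsilon)^j\ge\beta_s^*$ lies in the range tried and gives $\beta_s^*\le\beta_s\le(1+\varepsilon)\beta_s^*$. For this choice the normalized items fit into $[0,1]^d$, so the choice is not skipped and the run succeeds. Since $(1+\varepsilon)(1+C\varepsilon)\le1+y$ with $y=(1+2C)\varepsilon$, and $(1+y)^d\le e^{dy}\le1+2dy$ for $0\le dy\le1$, the volume returned is at most
\[
\bigl((1+\varepsilon)(1+C\varepsilon)\bigr)^d\,\mathrm{OPT}\le\bigl(1+2d(1+2C)\varepsilon\bigr)\mathrm{OPT}\le(1+\varepsilon')\mathrm{OPT}.
\]
The number of choices is at most $(2+\log_{1+\varepsilon}n)^d=O_{d,\varepsilon}(n)$, because $\ln n\le dn^{1/d}$, and each $(1+\varepsilon)^j$ has $O_\varepsilon(1+\log n)$ bits. The last sentence of the theorem follows because an NP-hard gap problem solved in polynomial time would give $\mathrm P=\mathrm{NP}$.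
\end{proof}

\section{Shelves and slabs}\label{sec:shelf}

Two greedy procedures do all the actual packing. The first fills the cross-section of a tube. It must be almost lossless, and it may assume that the boxes are tiny compared with the container.

\begin{lemma}\label{lem:shelf}
Let $k\ge1$ and $0<\mu\le\gamma/(4k)$. Any finite set of $k$-dimensional boxes with all sides at most $\mu$ and total volume $V\le\gamma^k-2(k-1)\mu\gamma^{k-1}$ can be packed, in polynomial time, into a cube of side $\gamma$.
\end{lemma}

\begin{proof}
Induction on $k$. For $k=1$ the hypothesis reads $V\le\gamma$, and we place the intervals end to end. Let $k\ge2$. Call the $k$-th side of a box its height and the product of the other sides its base volume. Let $v=\gamma^{k-1}-2(k-2)\mu\gamma^{k-2}$ be the threshold for dimension $k-1$. A single base volume is at most $\mu^{k-1}\le\mu\gamma^{k-2}$, and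
\begin{equation}\label{eq:v}
v-\mu^{k-1}\ge\gamma^{k-2}\bigl(\gamma-(2k-3)\mu\bigr)>0 .
\end{equation}
Sort the boxes by non-increasing height and cut the list into consecutive groups, each as long as possible subject to total base volume at most $v$. By induction the bases of a group pack into $[0,\gamma]^{k-1}$, so group $g$ fits into a layer of height $H_g$, the height of its first box. Stack the layers. Every group $g$ but the last was closed because one more box did not fit, so its base volume exceeds $v-\mu^{k-1}$, and all its boxes have height at least $H_{g+1}$. Therefore $V\ge(v-\mu^{k-1})\sum_{g\ge2}H_g$, and with $H_1\le\mu$ the stack has height at most $\mu+V/(v-\mu^{k-1})$. This is at most $\gamma$, because by \eqref{eq:v}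
\[
(\gamma-\mu)(v-\mu^{k-1})\ge\gamma^{k-2}\bigl(\gamma^2-(2k-2)\mu\gamma+(2k-3)\mu^2\bigr)\ge\gamma^k-2(k-1)\mu\gamma^{k-1}\ge V.\qedhere
\]
\end{proof}

The second procedure disposes of the items that are left over. It may waste a constant factor, since these items will have small total volume, but it must accept sides up to $1$ in all directions except one. The remedy is to round the sides that are not small up to $1$, which costs a constant factor, and to use Lemma~\ref{lem:shelf} in the remaining directions.

\begin{lemma}\label{lem:slab}
Let $s\in[d]$. Items with all sides at most $1$, with $s$-th side at most $\theta$ and with total volume $V$ can be packed, in polynomial time, into a slab that has side $1$ in all coordinates other than $s$ and thickness at most $A_d(\theta+V)$ in coordinate $s$.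
\end{lemma}

\begin{proof}
Let $\kappa=1/(4d)$ and call the $s$-th side of an item its thickness. Partition the items by the set $P\subseteq[d]\setminus\{s\}$ of coordinates in which their side exceeds $\kappa$. Fix $P$ and round the sides in $P$ up to $1$. Each rounding multiplies the volume by less than $4d$, so the new total volume $V_P'$ of this part is at most $(4d)^{d-1}V_P$, where $V_P$ is the old one. Let $k=d-1-|P|$ be the number of remaining coordinates other than $s$, and let the base volume of an item be the product of its sides in these $k$ coordinates; the rounded volume is base volume times thickness.

If $k=0$, the rounded volume equals the thickness, and stacking the items along $s$ gives thickness $V_P'$. If $k\ge1$, sort by non-increasing thickness and form consecutive groups, each as long as possible subject to total base volume at most $\frac12$. Lemma~\ref{lem:shelf} with $\gamma=1$ and $\mu=\kappa\le1/(4k)$ packs the bases of a group into the $k$-dimensional unit cube, since $1-2(k-1)\kappa\ge\frac12$. So group $g$ fits into a layer whose thickness $H_g$ is that of its first item. A single base volume is at most $\kappa^k\le\frac14$, so each group but the last has base volume above $\frac14$, and its items have thickness at least $H_{g+1}$.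 Hence $V_P'\ge\frac14\sum_{g\ge2}H_g$, and the layers have total thickness at most $\theta+4V_P'$.

Stacking the at most $2^{d-1}$ parts gives thickness at most $2^{d-1}\theta+4(4d)^{d-1}V\le A_d(\theta+V)$.
\end{proof}

The term $\theta$ cannot be dropped: one item with $s$-th side $\theta$ needs thickness $\theta$ however small its volume. So small volume alone does not make an item cheap to discard. It must also have a short side, and we will discard only such items.

\section{Scales, classes and blueprints}\label{sec:blue}

From now on $\varepsilon=1/E$ with $E\ge2$, and items have all sides at most $1$.

\subsection*{The scales}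
We want every side to be either long, above a threshold $\delta$, or short, below a much smaller threshold $\mu$. For $\delta\in(0,1)$ with $1/\delta$ an integer put
\begin{equation}\label{eq:const}
\eta=\frac{\varepsilon\delta}2,\quad K=\frac{1+\varepsilon}\eta,\quad T=(2K^2)^d,\quad N=d\,4^dT^2E^2,\quad\gamma=\frac\eta N,\quad\mu=\mu(\delta)=\frac{\gamma\varepsilon}{d\,2^{d+1}T}.
\end{equation}
Each constant is forced by the one before it. Long sides will be aligned with a coarse grid of mesh $\eta$, which is small compared with the room $\varepsilon\delta$ that a long side gains when the cube is stretched by $1+\varepsilon$. The stretched cube has $K$ coarse intervals on each axis. The number $T$ bounds the number of families of tubes. Each coarse interval is cut into $N$ fine intervals of length $\gamma$, with $N$ so large that the sampling errors of $T$ families add up to $\varepsilon$. Finally $\mu$ is so small compared with $\gamma$ that the losses of Lemma~\ref{lem:shelf} add up to $\varepsilon$. In formulas,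
\begin{equation}\label{eq:ident}
2\eta=\varepsilon\delta,\qquad\gamma KN=1+\varepsilon\le2,\qquad T\sqrt{d\,4^d/N}=\varepsilon,\qquad d\,2^{d+1}T\,\frac\mu\gamma=\varepsilon .
\end{equation}
The numbers $K=2(E+1)/\delta$, $N$ and $1/\mu=d\,2^{d+1}TEN\cdot2E/\delta$ are integers. From the last identity and $\gamma<\delta<1$ we read off $\mu\le\gamma/(4d)$, $\mu<\delta$ and $T\mu\le\varepsilon$.

A side between $\mu$ and $\delta$ is too short to be aligned with the coarse grid and too long to be packed into a tube of width $\gamma$ without loss. Call an item \emph{medium} (for $\delta$) if it has a side in $(\mu,\delta]$. Since $\mu$ depends only on $\delta$, we can iterate and use the pigeonhole principle. Let $\delta_0=\varepsilon$, $\delta_{t+1}=\mu(\delta_t)$, $m=dE$, and let $M_t$ be the set of items that are medium for $\delta_t$. All these numbers depend only on $d$ and $\varepsilon$.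

\begin{lemma}\label{lem:medium}
If the total volume is at most $1$, then $\mathrm{vol}(M_t)\le\varepsilon$ for some $t\in\{0,\dots,m-1\}$.
\end{lemma}

\begin{proof}
The intervals $(\delta_{t+1},\delta_t]$ are disjoint and an item has $d$ sides, so it lies in at most $d$ of the sets $M_t$. Thus $\sum_{t<m}\mathrm{vol}(M_t)\le d$, and the smallest term is at most $d/m=\varepsilon$.
\end{proof}

\subsection*{Classes}
Fix $\delta$ and the constants \eqref{eq:const}. For a non-medium item $i$ let
\[
L_i=\{s:\ell_s(i)>\delta\},\qquad S_i=\{s:\ell_s(i)\le\mu\}=[d]\setminus L_i,\qquad k_s(i)=\lceil\ell_s(i)/\eta\rceil\in[K]\quad(s\in L_i).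
\]
An item is \emph{big} if all its sides exceed $\delta$. A big item has volume above $\delta^d$, so when the total volume is at most $1$ there are at most $\delta^{-d}$ big items, and they can be treated individually. The other non-medium items are treated in bulk. A \emph{class} is a pair $c=(S,k)$ with $\emptyset\ne S\subseteq[d]$ and $k\in[K]^L$, where $L=[d]\setminus S$; item $i$ \emph{belongs to} $c$ if $S_i=S$ and $k_s(i)=k_s$ for $s\in L$. Once its long sides are rounded up to $k_s\eta$, an item of class $c$ is described by its short sides alone, and the space it needs is measured by its \emph{cross-section}
\[
\mathrm{cr}(i)=\prod_{s\in S_i}\ell_s(i)\ \ge\ \mathrm{vol}(i),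
\]
where the inequality holds because the long sides are at most $1$. The \emph{demand} of a class is $\sigma(c)=\sum_{i\in c}\mathrm{cr}(i)$.

\subsection*{Blueprints}
Divide $[0,1+\varepsilon]^d$ into \emph{cells} $\prod_s[(p_s-1)\gamma,p_s\gamma]$, $p\in[KN]^d$. A \emph{position} for a class $c=(S,k)$ is a vector $a$ of integers $0\le a_s\le K-k_s$, $s\in L$; it says where the long sides start on the coarse grid. (If $L=\emptyset$ there is one position, the empty vector.) For $q\in[KN]^S$ the \emph{tube} $(c,a,q)$ is the set of cells $p$ with $p_s=q_s$ for $s\in S$ and $a_sN<p_s\le(a_s+k_s)N$ for $s\in L$. As a region it is
\begin{equation}\label{eq:tube}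
\prod_{s\in S}[(q_s-1)\gamma,q_s\gamma]\times\prod_{s\in L}[a_s\eta,(a_s+k_s)\eta].
\end{equation}
For $d=3$, a tube is a bar if $|S|=2$, a plate if $|S|=1$ and a single cell if $|S|=3$.

\begin{definition}\label{def:blue}
A \emph{blueprint} consists of
\begin{itemize}
\item for each big item $b$, a vector $a(b)$ of integers $0\le a_s(b)\le K-k_s(b)$, $s\in[d]$; the \emph{block} of $b$ is the set of cells $p$ with $a_s(b)N<p_s\le(a_s(b)+k_s(b))N$ for all $s$;
\item for each class $c=(S,k)$ and each position $a$ for $c$, a set $Q_{c,a}\subseteq[KN]^S$; the tubes of the blueprint are the $(c,a,q)$ with $q\in Q_{c,a}$.
\end{itemize}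
It is \emph{valid} if no cell belongs to two of its objects, the objects being the blocks of the big items and the tubes, indexed by the triples $(c,a,q)$. The \emph{capacity} of class $c=(S,k)$ is $\mathrm{cap}(c)=\gamma^{|S|}m_c$, where $m_c=\sum_a|Q_{c,a}|$ is its number of tubes.
\end{definition}

For given $S$ there are at most $K^{|L|}$ vectors $k$ and at most $K^{|L|}$ positions, so the number of pairs $(c,a)$ is at most $\sum_SK^{2|L|}\le(1+K^2)^d\le T$. Every class has a position, so there are also at most $T$ classes. With at most $\delta^{-d}$ big items, the number of blueprints is at most
\begin{equation}\label{eq:count}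
K^{d\delta^{-d}}\,2^{T(KN)^d},
\end{equation}
which depends only on $d$, $\varepsilon$ and $\delta$.

\section{Sampling a packing}\label{sec:sample}

Write $z^+=\max\{z,0\}$. The next lemma says that any packing has a blueprint whose capacities nearly meet the demands.

\begin{lemma}\label{lem:structure}
If the items can be packed into $[0,1]^d$, then there is a valid blueprint with
\[
\sum_c\bigl(\sigma(c)-\mathrm{cap}(c)\bigr)^+\le\varepsilon .
\]
\end{lemma}

\begin{proof}
Fix a packing $x$ and ignore the medium items.

\emph{Step 1: aligning the long sides.} A long side rounded up to $k_s\eta$ and started at a grid point occupies more room than the item had. We create the room by stretching. Let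
\[
I_s(i)=\bigl[(1+\varepsilon)x_s(i),\,(1+\varepsilon)(x_s(i)+\ell_s(i))\bigr].
\]
The boxes $\prod_sI_s(i)$ are the images of the packed items under a dilation, so they lie in $[0,1+\varepsilon]^d$ and have pairwise disjoint interiors. For $s\in L_i$ let $a_s=a_s(i)=\lceil(1+\varepsilon)x_s(i)/\eta\rceil$ and $k_s=k_s(i)$. Then $a_s\eta\ge(1+\varepsilon)x_s(i)$, and since each ceiling adds less than $1$, $2\eta=\varepsilon\delta$ and $\delta<\ell_s(i)$,
\[
(a_s+k_s)\eta<(1+\varepsilon)x_s(i)+\ell_s(i)+2\eta<(1+\varepsilon)x_s(i)+\ell_s(i)+\varepsilon\ell_s(i).
\]
Hence $[a_s\eta,(a_s+k_s)\eta]\subseteq I_s(i)\subseteq[0,K\eta]$, and in particular $0\le a_s\le K-k_s$. So $a(i)=(a_s(i))_{s\in L_i}$ is a position for the class of $i$, or an admissible vector for a big item. The boxes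
\[
R_i=\prod_{s\in S_i}I_s(i)\times\prod_{s\in L_i}[a_s(i)\eta,(a_s(i)+k_s(i))\eta]\ \subseteq\ \prod_sI_s(i)
\]
have pairwise disjoint interiors.

\emph{Step 2: sampling.} The long sides of the $R_i$ now lie on the coarse grid, but the short sides form an arbitrary pattern. For $s\in[d]$ and $p\in[KN]$ let $u_{s,p}$ be independent and uniform in the open interval $((p-1)\gamma,p\gamma)$. Give each big item $b$ the vector $a(b)$ from Step 1. For a class $c=(S,k)$ and a position $a$ let $F_{c,a}$ be the set of items $i$ of class $c$ with $a(i)=a$, and define
\[
B_{c,a}=\bigcup_{i\in F_{c,a}}\ \prod_{s\in S}\operatorname{int}I_s(i)\subseteq[0,1+\varepsilon]^S,\qquad Q_{c,a}=\bigl\{q\in[KN]^S:(u_{s,q_s})_{s\in S}\in B_{c,a}\bigr\}.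
\]
Thus $B_{c,a}$ is the cross-section of the family $F_{c,a}$, and a tube is kept when its sample hits this cross-section.

\emph{Step 3: the blueprint is valid for every outcome.} Let $p$ be a cell and $u_p=(u_{s,p_s})_{s\in[d]}$. Suppose $p$ lies in a tube $(c,a,q)$ of the blueprint, $c=(S,k)$. Then $q=(p_s)_{s\in S}$, so there is an item $i\in F_{c,a}$ with $u_{s,p_s}\in\operatorname{int}I_s(i)$ for all $s\in S$. For $s\in L$ we have $a_sN\le p_s-1$ and $p_s\le(a_s+k_s)N$, so $u_{s,p_s}\in(a_s\eta,(a_s+k_s)\eta)$ because $N\gamma=\eta$. Together, $u_p\in\operatorname{int}R_i$. The second half of this argument, applied to all coordinates, shows that $u_p\in\operatorname{int}R_b$ if $p$ lies in the block of a big item $b$.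

Now let $p$ lie in two distinct objects. They are not tubes with the same pair $(c,a)$, since both would have $q=(p_s)_{s\in S}$. In every other case the two items found above are distinct: an item has only one class and one position, big items belong to no class, and distinct blocks belong to distinct big items. Then $u_p$ lies in the interiors of two different $R_i$, which is impossible.

\emph{Step 4: expected capacity.} Fix $(c,a)$ with $c=(S,k)$, let $r=|S|$ and $X_{c,a}=\gamma^r|Q_{c,a}|$. For $q\in[KN]^S$ the point $(u_{s,q_s})_{s\in S}$ is uniform in the cube $D_q=\prod_{s\in S}((q_s-1)\gamma,q_s\gamma)$, so $q\in Q_{c,a}$ with probability $\gamma^{-r}\mathrm{vol}(B_{c,a}\cap D_q)$. The cubes $D_q$ cover $[0,1+\varepsilon]^S$ up to a null set, hence $\mathbb E X_{c,a}=\mathrm{vol}(B_{c,a})$. The boxes $R_i$, $i\in F_{c,a}$, have the same factor in the coordinates of $L$; as their interiors are disjoint, their factors $\prod_{s\in S}I_s(i)$ have disjoint interiors. Therefore $\mathrm{vol}(B_{c,a})=(1+\varepsilon)^r\sum_{i\in F_{c,a}}\mathrm{cr}(i)$, and summing over positions,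
\begin{equation}\label{eq:demand}
\sum_a\mathrm{vol}(B_{c,a})\ge\sigma(c).
\end{equation}

\emph{Step 5: concentration.} The events $q\in Q_{c,a}$ are not independent, because indices in the same row share a coordinate of the sample. But if $q_s\ne q_s'$ for all $s\in S$, the events for $q$ and $q'$ depend on disjoint sets of variables and are independent. At most $r(KN)^{2r-1}$ ordered pairs $(q,q')$ agree in some coordinate (choose the coordinate, then $q$, then the other $r-1$ entries of $q'$), and the covariance of two indicators is at most $1$. With \eqref{eq:ident},
\[
\operatorname{Var}X_{c,a}\le\gamma^{2r}\,r(KN)^{2r-1}=\frac{r\,(\gamma KN)^{2r}}{KN}\le\frac{d\,4^d}N .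
\]
By the Cauchy--Schwarz inequality $\mathbb E|X-\mathbb EX|\le\sqrt{\operatorname{Var}X}$, so summing over the at most $T$ pairs,
\[
\mathbb E\sum_{c,a}\bigl|X_{c,a}-\mathrm{vol}(B_{c,a})\bigr|\le T\sqrt{d\,4^d/N}=\varepsilon .
\]
Take an outcome in which the sum is at most $\varepsilon$. Since $\mathrm{cap}(c)=\sum_aX_{c,a}$, inequality \eqref{eq:demand} gives $(\sigma(c)-\mathrm{cap}(c))^+\le\sum_a|\mathrm{vol}(B_{c,a})-X_{c,a}|$, and summing over $c$ finishes the proof.
\end{proof}

Step 1 is the only place where the lower bound $\delta$ on long sides is used, and it needs the stretch: two items of lengths $\frac12-\xi$ and $\frac12+\xi$ with $0<\xi<\eta$ fill the unit interval, and since $1/(2\eta)=E/\delta$ is an integer their lengths round up to $\frac12$ and $\frac12+\eta$. Step 3 needs Step 1: the cells of a tube see one item along their whole length only because the tube and the item begin and end at the same grid points. The upper bound $\mu$ on short sides has not been used yet.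

\section{Filling a blueprint}\label{sec:fill}

A blueprint records regions, not items. Inside a class the items are interchangeable up to their short sides, which are tiny compared with the width $\gamma$ of a tube, so a greedy assignment fills the tubes almost completely.

\begin{lemma}\label{lem:fill}
Given a valid blueprint, one can in polynomial time pack into $[0,1+\varepsilon]^d$ all big items and, from each class $c$, all items except a leftover set of total cross-section at most $(\sigma(c)-\mathrm{cap}(c))^++\lambda_c$, where $\sum_c\lambda_c\le\varepsilon$.
\end{lemma}

\begin{proof}
Put a big item $b$ at the corner $(a_s(b)\eta)_s$; it stays in its block because $\ell_s(b)\le k_s(b)\eta$. Let $c=(S,k)$, $r=|S|$, and $\tau=\gamma^r-2(r-1)\mu\gamma^{r-1}$. Any set of items of class $c$ with total cross-section at most $\tau$ fits into a tube \eqref{eq:tube} of $c$: in the coordinates of $S$ use Lemma~\ref{lem:shelf}, which applies since $\mu\le\gamma/(4d)\le\gamma/(4r)$, and in each coordinate $s\in L$ start the item at $a_s\eta$, using $\ell_s(i)\le k_s\eta$. Items in the same tube are separated in a coordinate of $S$; items in different objects do not overlap because the blueprint is valid.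

Go through the items of $c$ in any order and assign them to the first tube of $c$ until the next item would raise the total cross-section above $\tau$; then continue with the next tube. If items remain when the tubes are used up, each tube was closed by an item of cross-section at most $\mu^r\le\mu\gamma^{r-1}$, so it received at least $\tau-\mu\gamma^{r-1}\ge\gamma^r-2r\mu\gamma^{r-1}$. The leftover cross-section is then at most
\[
\sigma(c)-m_c\bigl(\gamma^r-2r\mu\gamma^{r-1}\bigr)=\sigma(c)-\mathrm{cap}(c)+\lambda_c,\qquad\lambda_c=2r\,\frac\mu\gamma\,\mathrm{cap}(c).
\]
For each pair $(c,a)$ we have $\gamma^r|Q_{c,a}|\le(\gamma KN)^r\le2^d$, so $\sum_c\mathrm{cap}(c)\le T2^d$ and $\sum_c\lambda_c\le2d\,\frac\mu\gamma\,T2^d=\varepsilon$ by \eqref{eq:ident}.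
\end{proof}

The items not yet placed go into slabs, one on each of $d$ faces of the cube.

\begin{lemma}\label{lem:extra}
Let $Z$ be a set of items with all sides at most $1$, each having some side at most $\varepsilon$. In polynomial time one can pack $Z$ into $[0,1+\varepsilon+A_d(\varepsilon+\mathrm{vol}(Z))]^d$ without meeting the interior of $[0,1+\varepsilon]^d$.
\end{lemma}

\begin{proof}
Partition $Z=Z_1\cup\dots\cup Z_d$ so that the items of $Z_s$ have $s$-th side at most $\varepsilon$. Pack $Z_s$ by Lemma~\ref{lem:slab} into a slab of thickness at most $A_d(\varepsilon+\mathrm{vol}(Z))$ and place it so that its $s$-th coordinate starts at $1+\varepsilon$ and its other coordinates range over $[0,1]$. The slab of $Z_s$ is separated from the cube in coordinate $s$, and also from the slab of $Z_{s'}$, $s'\ne s$, whose $s$-th coordinate is at most $1$.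
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cube}]
Compute the volumes of $M_0,\dots,M_{m-1}$, choose $t$ with $\mathrm{vol}(M_t)\le\varepsilon$ (Lemma~\ref{lem:medium}), put $\delta=\delta_t$, and determine the big items and the class of every other non-medium item. For each valid blueprint apply Lemma~\ref{lem:fill}, let $Z$ consist of the medium items and all leftover items, and apply Lemma~\ref{lem:extra}. This is allowed: a medium item has a side at most $\delta_t\le\delta_0=\varepsilon$, and a leftover item belongs to a class, so it has a side at most $\mu<\delta_t$. Big items, which have no short side, are never left over. Return a packing that lies in $[0,1+C\varepsilon]^d$ if one is found, and report failure otherwise.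

Suppose the items fit into $[0,1]^d$. The blueprint of Lemma~\ref{lem:structure} is among those tried. For it the leftover items have total cross-section at most $\varepsilon+\varepsilon$, hence volume at most $2\varepsilon$, and $\mathrm{vol}(Z)\le3\varepsilon$. The packing lies in the cube of side $1+\varepsilon+4A_d\varepsilon=1+C\varepsilon$.

Since $t<m$, the number \eqref{eq:count} of blueprints and the number of cells are bounded in terms of $d$ and $\varepsilon$, so the valid blueprints can be listed in time depending only on $d$ and $\varepsilon$. Each is processed by sorting and greedy steps, and every coordinate produced is a sum of item sides, multiples of $\gamma$ and integers. The total time is $f(d,\varepsilon)\cdot\mathrm{poly}(|I|)$.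
\end{proof}

This completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:aug}.

\section{Rotations}\label{sec:rot}

With rotations, whether an item is big, medium or of a given class depends on its orientation, which the algorithm does not know. We deal with this in three ways. The index $t$ is guessed. The orientations of the few items of large volume are guessed. For the many remaining items, the choice of orientation is an assignment problem with boundedly many capacity constraints, and a linear program solves it up to boundedly many items, each of which is thin.

We use the following textbook fact. A linear program $\min\{g^{\mathsf T}z:Az=b,\ z\ge0\}$ with rational data that has an optimal solution has a \emph{basic} one, in which the columns of $A$ belonging to nonzero variables are linearly independent, and such a solution can be computed in polynomial time. A basic solution has at most as many nonzero variables as $A$ has rows. Inequality constraints are brought into this form by slack variables, one row each.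

\begin{proof}[Proof of Theorem~\ref{thm:rot}]
Let $C'=1+5A_d$, let $\varepsilon'\le1$ be the desired accuracy and $\varepsilon=1/E\le\varepsilon'/(2d(1+2C'))$.

\emph{Guessing the box.} Applying Lemma~\ref{lem:opt} to each of the finitely many choices of orientations shows that the optimum is attained and that each optimal side $\beta_s^*$ lies in $[\ell_{\min},n\ell_{\max}]$, where $\ell_{\min}$ and $\ell_{\max}$ are the smallest and the largest of all item sides. Try all $\beta_s=\ell_{\min}(1+\varepsilon)^j$ with $0\le j\le\lceil\log_{1+\varepsilon}(n\ell_{\max}/\ell_{\min})\rceil=O_\varepsilon(|I|)$. These are $O_{d,\varepsilon}(|I|^d)$ choices, with numbers of $O_\varepsilon(|I|)$ bits. For a fixed choice, item $i$ in orientation $o$ has the normalized sides $\ell_{o(s)}(i)/\beta_s$, $s\in[d]$, and its normalized volume $\mathrm{vol}(i)$ does not depend on $o$. Call $o\in O_i$ \emph{admissible} if all normalized sides are at most $1$. Skip the choice if the total normalized volume exceeds $1$ or some item has no admissible orientation.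

\emph{Guessing the scale, the big items and the blueprint.} Try all $t\in\{0,\dots,m-1\}$ and put $\delta=\delta_t$. At most $\delta^{-d}$ items have volume at least $\delta^d$. Try all ways, at most $(d!)^{\delta^{-d}}$, to choose an admissible orientation for each of them, and treat the chosen orientation as the only admissible one from now on. Any other item has volume below $\delta^d$ and is big in no orientation. So the set of big items, with their orientations, is determined. Try all valid blueprints for it.

\emph{Assigning the other items.} Let $i$ range over the $n'$ non-big items. In each of its admissible orientations such an item is not big, so it has a side at most $\delta$. Let $O_i'$ be the set of admissible orientations $o$ in which $i$ is not medium; there it belongs to a class $c(i,o)$ and has a cross-section $\mathrm{cr}(i,o)\ge\mathrm{vol}(i)$. The variable $z_{i,o}$ stands for sending $i$ to the tubes in orientation $o$, and $y_i$ for sending it to a slab. Compute a basic optimal solution of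
\[
\begin{aligned}
\min\ &\sum_i\mathrm{vol}(i)\,y_i\\
\text{subject to }\ &y_i+\sum_{o\in O_i'}z_{i,o}=1\quad\text{for all }i,\\
&\sum_{(i,o):\,c(i,o)=c}\mathrm{cr}(i,o)\,z_{i,o}\le\mathrm{cap}(c)\quad\text{for all }c,\qquad y,z\ge0 .
\end{aligned}
\]
The program is feasible ($y=1$, $z=0$) and bounded below by $0$, and it has at most $n'+T$ rows. Every item has at least one nonzero variable. Call it \emph{fractional} if it has at least two; otherwise its only nonzero variable equals $1$. Counting nonzero variables shows that at most $T$ items are fractional. A fractional item has $z_{i,o}>0$ for some $o\in O_i'$, and in that orientation one side is at most $\mu$ and the others are at most $1$; so its volume is at most $\mu$, and the fractional items have total volume at most $T\mu\le\varepsilon$.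

Give each item with $z_{i,o}=1$ the orientation $o$. For these items the demand of every class is at most its capacity, so Lemma~\ref{lem:fill} packs them and the big items into $[0,1+\varepsilon]^d$ up to leftovers of volume at most $\sum_c\lambda_c\le\varepsilon$. Let $Z$ consist of the leftovers, the fractional items and the items with $y_i=1$, each in an admissible orientation; each has a side at most $\delta\le\varepsilon$. Pack $Z$ by Lemma~\ref{lem:extra}. If $\omega$ is the optimal value of the program, then $\mathrm{vol}(Z)\le\omega+2\varepsilon$. Undo the normalization and return the smallest box found over all guesses.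

\emph{Analysis.} Every packing produced is feasible and uses allowed orientations. Fix an optimal packing, in which item $i$ has orientation $o^*_i$, and consider the choice with $\beta_s^*\le\beta_s\le(1+\varepsilon)\beta_s^*$ for all $s$. In the orientations $o_i^*$ the normalized items fit into $[0,1]^d$; so these orientations are admissible and the choice is not skipped. Take $t$ from Lemma~\ref{lem:medium} for the items in these orientations, and the guess that gives $o_i^*$ to each item of volume at least $\delta^d$. An item that is big in orientation $o_i^*$ has volume above $\delta^d$, so the big items of the algorithm are exactly those of the optimal packing. Let $\sigma^*(c)$ be the demands in the orientations $o_i^*$; the blueprint of Lemma~\ref{lem:structure} for these oriented items is among those tried. Define a solution of the program: if $i$ is medium in orientation $o_i^*$, put $y_i=1$; if it belongs to class $c$, put $z_{i,o_i^*}=\min\{1,\mathrm{cap}(c)/\sigma^*(c)\}$ and $y_i=1-z_{i,o_i^*}$; all other variables are $0$. Class $c$ receives cross-section $\min\{\sigma^*(c),\mathrm{cap}(c)\}$, so the solution is feasible. By $\mathrm{vol}\le\mathrm{cr}$ its value is at most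
\[
\mathrm{vol}(M_t)+\sum_{c:\,\sigma^*(c)>0}\Bigl(1-\frac{\mathrm{cap}(c)}{\sigma^*(c)}\Bigr)^{+}\sigma^*(c)=\mathrm{vol}(M_t)+\sum_c\bigl(\sigma^*(c)-\mathrm{cap}(c)\bigr)^+\le2\varepsilon .
\]
Hence $\omega\le2\varepsilon$, $\mathrm{vol}(Z)\le4\varepsilon$, and the normalized packing lies in a cube of side $1+\varepsilon+5A_d\varepsilon=1+C'\varepsilon$. The computation in the proof of Theorem~\ref{thm:main}, with $C'$ in place of $C$, bounds the volume by $(1+\varepsilon')\mathrm{OPT}$. For each choice of the box, the number of further guesses depends only on $d$ and $\varepsilon$, and the program has at most $n(d!+1)+T$ variables, slacks included. The total time is $f(d,\varepsilon')\cdot\mathrm{poly}_d(|I|)$.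
\end{proof}

\section{No fully polynomial scheme}\label{sec:hard}

An instance of \emph{3-Partition} consists of integers $a_1,\dots,a_{3r}$ and $B$ with $B/4<a_j<B/2$ and $\sum_ja_j=rB$; the question is whether the $a_j$ can be split into $r$ triples, each of sum $B$. The problem is strongly NP-complete (Garey and Johnson): it remains NP-complete when the numbers are written in unary, so an algorithm with running time polynomial in $r$ and $B$ would give $\mathrm P=\mathrm{NP}$.

The natural encoding asks to arrange bars of lengths $a_j$ in $r$ rows of length $B$. In our problem the shape of the box is free, and a single row of length $rB$ has the same volume. One additional item, a frame of width $B$ and large height, makes every wider box too expensive.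

\begin{proof}[Proof of Theorem~\ref{thm:hard}]
Let $M=rB+1$. Take a frame of size $B\times M\times1\times\dots\times1$ and, for each $j$, a bar of size $a_j\times1\times\dots\times1$. The total volume is $V_0=BM+rB$. By Lemma~\ref{lem:opt} there is an optimal packing with integer coordinates into a box with integer sides $\beta_1,\dots,\beta_d$; so $\mathrm{OPT}$ is an integer and $\mathrm{OPT}\ge V_0$. We claim that $\mathrm{OPT}=V_0$ if and only if the answer to the 3-Partition instance is yes.

Given a partition into triples, put each triple end to end in a row of size $B\times1\times\dots\times1$ and stack the $r$ rows on the frame in the second direction. The box $B\times(M+r)\times1\times\dots\times1$ has volume $V_0$.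

Conversely, let $\mathrm{OPT}=V_0$. The frame forces $\beta_1\ge B$, $\beta_2\ge M$ and $\beta_s\ge1$ for $s\ge3$. If $\beta_s\ge2$ for some $s\ge3$, the volume is at least $2BM>BM+rB$, as $M>r$. If $\beta_1\ge B+1$, the volume is at least $(B+1)M=BM+rB+1>V_0$. So $\beta_1=B$, $\beta_s=1$ for $s\ge3$, and $\beta_2=V_0/B=M+r$. Cut the box into $M+r$ rows at the integer values of the second coordinate. The frame fills $M$ rows completely, and each bar lies in one of the other $r$ rows, since its second coordinate is an integer. All items span the box in the coordinates $s\ge3$, so bars in one row are separated in the first coordinate and have total length at most $B$. The lengths add up to $rB$, so each of the $r$ rows has total exactly $B$. Two bars have total length below $B$ and four have total length above $B$; hence every row holds exactly three bars, and the rows form the required partition.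

Run an FPTAS with $\varepsilon=1/(2V_0)$. If $\mathrm{OPT}=V_0$ it returns a volume at most $V_0+\frac12$; otherwise every feasible box has volume at least $V_0+1$. This decides the instance. The input size and $1/\varepsilon=2B(rB+1+r)$ are polynomial in $r$ and $B$, and so is the running time. Hence $\mathrm P=\mathrm{NP}$.
\end{proof}

The claim in this proof also shows that the enlargement in Theorem~\ref{thm:aug} cannot be removed unless $\mathrm P=\mathrm{NP}$: the items fit into the box $B\times(M+r)\times1\times\dots\times1$ exactly when the 3-Partition instance has a solution.

\begin{thebibliography}{1}
\bibitem{KKR} Debajyoti Kar, Arindam Khan, Malin Rau, \emph{Improved Approximation Algorithms for Three-Dimensional Bin Packing}, arXiv:2503.08863 (2025).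
\end{thebibliography}
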